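\title{The $F$-matrix does not determine the cluster}

\begin{abstract}
The $F$-matrix of a cluster records the degrees of the $F$-polynomials of its cluster variables. The Uniqueness Conjecture asserts that two clusters with the same $F$-matrix coincide as sets. We show that it is false, for every choice of coefficients: it fails for a skew-symmetric initial matrix of rank $7$, given by a quiver with ten simple arrows, and for a skew-symmetrizable matrix of rank $5$. The counterexamples extend to indecomposable matrices of all higher ranks, and arbitrarily many clusters can share one $F$-matrix. The conjecture does hold when the initial matrix is skew-symmetric with acyclic quiver.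
\end{abstract}

\section{The uniqueness problem}\label{sec:intro}

A cluster algebra is generated by elements that come in overlapping $n$-element sets, the clusters, each obtained from a neighboring one by exchanging a single element. Written in terms of an initial cluster, these generators are complicated rational functions, so one attaches small integer invariants to them and asks how much the invariants remember. This paper is about one such invariant, the $F$-matrix.

\subsection{Seeds, mutations and cluster patterns}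

A \emph{semifield} is an abelian group $\mathbb{P}$, written multiplicatively, with a commutative and associative operation $\oplus$ over which multiplication distributes. Let $\mathbb{Q}\mathbb{P}$ be the field of fractions of the group ring $\mathbb{Z}\mathbb{P}$, fix $n\ge 1$, and let $\mathcal{F}$ be a field of rational functions in $n$ variables over $\mathbb{Q}\mathbb{P}$. A \emph{seed} is a triple $(\mathbf{x},\mathbf{y},B)$ in which $\mathbf{x}=(x_1,\dots,x_n)$ is a free generating set of $\mathcal{F}$ (algebraically independent over $\mathbb{Q}\mathbb{P}$ and generating $\mathcal{F}$), $\mathbf{y}=(y_1,\dots,y_n)\in\mathbb{P}^n$, and $B=(b_{ij})$ is an $n\times n$ integer matrix that is \emph{skew-symmetrizable}: there are positive integers $\delta_i$ with $\delta_ib_{ij}=-\delta_jb_{ji}$ for all $i,j$. Write $[a]_+=\max(a,0)$. The \emph{mutation} $\mu_k$ in direction $k$ sends $(\mathbf{x},\mathbf{y},B)$ to the seed $(\mathbf{x}',\mathbf{y}',B')$ given by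
\begin{align}
b'_{ij}&=\begin{cases}-b_{ij} & \text{if } i=k \text{ or } j=k,\\ b_{ij}+[b_{ik}]_+b_{kj}+b_{ik}[-b_{kj}]_+ & \text{otherwise,}\end{cases}\label{eq:mutB}\\
y'_k&=y_k^{-1},\qquad y'_j=y_j\,y_k^{[b_{kj}]_+}(y_k\oplus 1)^{-b_{kj}}\quad (j\ne k),\label{eq:muty}\\
x'_k&=\frac{y_k\prod_j x_j^{[b_{jk}]_+}+\prod_j x_j^{[-b_{jk}]_+}}{(y_k\oplus 1)\,x_k},\qquad x'_j=x_j\quad (j\ne k).\label{eq:mutx}
\end{align}
Formula \eqref{eq:mutx} is the \emph{exchange relation}. Each $\mu_k$ is an involution.

Let $\mathbb{T}_n$ be the $n$-regular tree whose edges are labeled by $1,\dots,n$ so that the $n$ edges at each vertex have distinct labels; $t\overset{k}{-}t'$ denotes an edge labeled $k$. A \emph{cluster pattern} assigns a seed $\Sigma_t=(\mathbf{x}_t,\mathbf{y}_t,B_t)$ to each vertex $t$ so that $\Sigma_{t'}=\mu_k(\Sigma_t)$ whenever $t\overset{k}{-}t'$. The tuple $\mathbf{x}_t=(x_{1;t},\dots,x_{n;t})$ is the \emph{cluster} at $t$, its entries are \emph{cluster variables}, and the cluster algebra is the $\mathbb{Z}\mathbb{P}$-subalgebra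 of $\mathcal{F}$ generated by all of them. We fix an initial vertex $t_0$ and write $B=B_{t_0}$, $\mathbf{x}_{t_0}=(x_1,\dots,x_n)$. A \emph{choice of coefficients} is a choice of $\mathbb{P}$ and of $\mathbf{y}_{t_0}\in\mathbb{P}^n$; the matrices $B_t$ do not depend on it. Two clusters $\mathbf{x}_t,\mathbf{x}_s$ are \emph{the same non-labeled cluster} if $\{x_{1;t},\dots,x_{n;t}\}=\{x_{1;s},\dots,x_{n;s}\}$. When convenient we use another finite set of labels in place of $\{1,\dots,n\}$.

\subsection{$F$-matrices}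

The tropical semifield $\mathrm{Trop}(y_1,\dots,y_n)$ is the free abelian group on $y_1,\dots,y_n$ with $\mathbf{y}^{\mathbf{a}}\oplus\mathbf{y}^{\mathbf{b}}=\mathbf{y}^{\min(\mathbf{a},\mathbf{b})}$. Here $\mathbf{y}^{\mathbf{a}}=\prod_i y_i^{a_i}$, and throughout the paper $\min$, $\max$, $[\,\cdot\,]_+$ and $\le$ are applied to vectors componentwise; $\mathbf{e}_i$ is the $i$th unit vector. The pattern with \emph{principal coefficients} at $t_0$ has initial matrix $B$, semifield $\mathrm{Trop}(y_1,\dots,y_n)$ and $\mathbf{y}_{t_0}=(y_1,\dots,y_n)$. In it every $x_{j;t}$ is a rational function of the $x_i$ and the $y_i$. Setting $x_1=\dots=x_n=1$ turns $x_{j;t}$ into a polynomial $F_{j;t}(\mathbf{y})$, the \emph{$F$-polynomial} \cite{FZ4}. Let $f_{ij;t}$ be the degree of $F_{j;t}$ in $y_i$. The \emph{$f$-vector} of $x_{j;t}$ is the column $\mathbf{f}_{j;t}=(f_{1j;t},\dots,f_{nj;t})^T$, and the \emph{$F$-matrix} at $t$ is $F_t^{B;t_0}=(\mathbf{f}_{1;t},\dots,\mathbf{f}_{n;t})$. By construction it depends only on $B$,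 $t_0$ and $t$, and it is attached to the vertex $t$ of every pattern with initial matrix $B$, whatever the coefficients.

The $F$-polynomials control all patterns at once. There are integer vectors $\mathbf{g}_{j;t}$, the \emph{$g$-vectors}, depending only on $B$, $t_0$, $j$, $t$, such that for every choice of coefficients $\mathbf{y}_{t_0}=(y_1,\dots,y_n)$ \cite[Cor.~6.3]{FZ4}
\begin{equation}\label{eq:sep}
x_{j;t}=\mathbf{x}^{\mathbf{g}_{j;t}}\,\frac{F_{j;t}(\hat y_1,\dots,\hat y_n)}{F_{j;t}|_{\mathbb{P}}(y_1,\dots,y_n)},\qquad \hat y_k=y_k\prod_i x_i^{b_{ik}},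
\end{equation}
where $F|_{\mathbb{P}}$ is the value in $\mathbb{P}$ of a subtraction-free expression for $F$, with $+$ read as $\oplus$. Thus a cluster variable is determined by its $F$-polynomial and its $g$-vector. The $f$-vector keeps only $n$ degrees out of this information. In the smallest cases nothing is lost. For $n=1$ the two clusters $x_1$ and $(y_1+1)/x_1$ have $F$-matrices $(0)$ and $(1)$.

\begin{example}\label{ex:A2}
Let $n=2$ and $b_{12}=1=-b_{21}$, with principal coefficients. Put
\[
\alpha=\frac{y_1+x_2}{x_1},\qquad \beta=\frac{y_1y_2x_1+y_1+x_2}{x_1x_2},\qquad \gamma=\frac{y_2x_1+1}{x_2}.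
\]
Along $t_0\overset{1}{-}s_1\overset{2}{-}s_2\overset{1}{-}s_3\overset{2}{-}s_4\overset{1}{-}s_5$ the exchange relations are, in turn, $x_1\alpha=y_1+x_2$, $x_2\beta=y_1y_2+\alpha$, $\alpha\gamma=y_2+\beta$, $\beta x_1=1+y_1\gamma$, $\gamma x_2=1+y_2x_1$, and the seeds are
\[
\begin{array}{c|cccccc}
 & t_0 & s_1 & s_2 & s_3 & s_4 & s_5\\ \hline
b_{12} & 1 & -1 & 1 & -1 & 1 & -1\\
\mathbf{y}_t & (y_1,y_2) & (y_1^{-1},y_1y_2) & (y_2,y_1^{-1}y_2^{-1}) & (y_2^{-1},y_1^{-1}) & (y_2^{-1},y_1) & (y_2,y_1)\\
\mathbf{x}_t & (x_1,x_2) & (\alpha,x_2) & (\alpha,\beta) & (\gamma,\beta) & (\gamma,x_1) & (x_2,x_1)\\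
F_t & (0,0) & (\mathbf{e}_1,0) & (\mathbf{e}_1,\mathbf{e}_1+\mathbf{e}_2) & (\mathbf{e}_2,\mathbf{e}_1+\mathbf{e}_2) & (\mathbf{e}_2,0) & (0,0)
\end{array}
\]
The seed at $s_5$ is the initial seed with the two labels interchanged, so the pattern is periodic and has five non-labeled clusters. Their $F$-matrices are different even up to the order of the columns. On the other hand $F_{t_0}=F_{s_5}$ while $\mathbf{x}_{t_0}\ne\mathbf{x}_{s_5}$ as tuples: the $F$-matrix can at best determine the non-labeled cluster.
\end{example}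

This suggests the following statement, posed in \cite{Gyoda}.

\begin{quote}
\textbf{Uniqueness Conjecture.} For every skew-symmetrizable $B$, every choice of coefficients, every initial vertex $t_0$ and all $t,s\in\mathbb{T}_n$: if $F_t^{B;t_0}=F_s^{B;t_0}$, then $\mathbf{x}_t$ and $\mathbf{x}_s$ are the same non-labeled cluster.
\end{quote}

There is a structural reason to expect this. When $B$ is the matrix of an acyclic quiver, a nonzero $f$-vector is the dimension vector of a quiver representation without self-extensions, and such a representation is determined by its dimension vector; Section~\ref{sec:acyclic} turns this into a proof. In general, however, the conjecture is false.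

\subsection{Results}\label{sub:results}

The counterexamples have label set $I=\{1,2,0\}\sqcup A\sqcup D$. Each label $i\in I$ carries integers $p_i,q_i\ge 1$, with $p_i=q_i=1$ for $i\in\{0,1,2\}$ and
\begin{equation}\label{eq:two}
\sum_{a\in A}p_aq_a=2,\qquad \sum_{d\in D}p_dq_d=2 .
\end{equation}
So $A$ is either one label with $(p,q)\in\{(2,1),(1,2)\}$ or two labels with $(p,q)=(1,1)$, and likewise $D$; hence $|I|\in\{5,6,7\}$. To a quiver $Q$ on the vertex set $I$ without loops and $2$-cycles we attach the matrix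
\begin{equation}\label{eq:BQ}
B(Q)=(p_i\,\beta_{ij}\,q_j)_{i,j\in I},\qquad \beta_{ij}=\#\{\text{arrows } i\to j\}-\#\{\text{arrows } j\to i\}.
\end{equation}
A single arrow $i\to j$ thus means $b_{ij}=p_iq_j$ and $b_{ji}=-p_jq_i$. With $\delta_i=2q_i/p_i$ the matrix $(\delta_ib_{ij})=(2q_i\beta_{ij}q_j)$ is skew-symmetric, so $B(Q)$ is skew-symmetrizable; it is skew-symmetric if $|A|=|D|=2$. Let $Q_0$ be the quiver with arrows
\begin{equation}\label{eq:Q0}
1\to a\to 2\ \ (a\in A),\qquad 2\to d\to 1\ \ (d\in D),\qquad 1\to 0\to 2 .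
\end{equation}
In rank $7$ it has ten arrows (Figure~\ref{fig:quivers}, left).

\begin{theorem}\label{thm:main}
Let $B=B(Q_0)$, with any choice of coefficients. Let $t$ be reached from $t_0$ along the edges labeled
\[
1,\ 2,\ (A),\ (D),\ 1,\ 2,\ 0,
\]
where $(A)$ and $(D)$ stand for each label of $A$, respectively $D$, taken once, and let $t\overset{1}{-}s_1\overset{2}{-}s_2\overset{1}{-}s_3\overset{2}{-}s_4$. Then $F_{s_1}^{B;t_0}=F_{s_4}^{B;t_0}$, but $\mathbf{x}_{s_1}$ and $\mathbf{x}_{s_4}$ are different non-labeled clusters.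
\end{theorem}

In rank $7$ (labels ordered $1,2,a,a',d,d',0$) and in rank $5$ with $(p,q)=(2,1)$ for both $a$ and $d$ (labels ordered $1,2,a,d,0$) the common $F$-matrices are
\begin{equation}\label{eq:matrices}
\begin{pmatrix}3&2&1&1&1&1&3\\3&2&1&1&1&1&3\\1&1&1&0&0&0&1\\1&1&0&1&0&0&1\\1&1&0&0&1&0&2\\1&1&0&0&0&1&2\\1&0&0&0&0&0&1\end{pmatrix},
\qquad
\begin{pmatrix}3&2&1&1&3\\3&2&1&1&3\\2&2&1&0&2\\2&2&0&1&4\\1&0&0&0&1\end{pmatrix}.
\end{equation}

Call $B$ \emph{indecomposable} if the graph on the labels with an edge between $i$ and $j$ whenever $b_{ij}\ne 0$ is connected.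

\begin{theorem}\label{thm:ext}
\begin{enumerate}
\item[(a)] The Uniqueness Conjecture fails for some indecomposable skew-symmetrizable $B$ of every rank $n\ge 5$, and for some indecomposable skew-symmetric $B$ of every rank $n\ge 7$, with every choice of coefficients.
\item[(b)] For every $N\ge 1$ there is an indecomposable skew-symmetric $B$ of rank $7N+1$ such that, for every choice of coefficients, at least $2^N$ distinct non-labeled clusters share one $F$-matrix.
\end{enumerate}
\end{theorem}

The quiver of a skew-symmetric matrix $B$ has $[b_{ij}]_+$ arrows from $i$ to $j$; it is \emph{acyclic} if it has no oriented cycle.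

\begin{theorem}\label{thm:acyclic}
If $B=B_{t_0}$ is skew-symmetric and its quiver is acyclic, then for every choice of coefficients $F_t^{B;t_0}=F_s^{B;t_0}$ implies that $\mathbf{x}_t$ and $\mathbf{x}_s$ are the same non-labeled cluster.
\end{theorem}

We do not decide the conjecture for non-acyclic initial matrices of rank $3$ or $4$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\node (L1) at (0,0) {$1$}; \node (L2) at (4,0) {$2$};
\node (La) at (2,2) {$a$}; \node (Lb) at (2,1.3) {$a'$}; \node (Lz) at (2,0.6) {$0$};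
\node (Ld) at (2,-0.8) {$d$}; \node (Le) at (2,-1.5) {$d'$};
\path[->] (L1) edge (La) edge (Lb) edge (Lz) (La) edge (L2) (Lb) edge (L2) (Lz) edge (L2)
 (L2) edge (Ld) edge (Le) (Ld) edge (L1) (Le) edge (L1);
\node (R1) at (6,0) {$1$}; \node (R2) at (10,0) {$2$};
\node (Ra) at (8,2) {$a$}; \node (Rb) at (8,1.3) {$a'$}; \node (Rz) at (8,0.6) {$0$};
\node (Rd) at (8,-0.8) {$d$}; \node (Re) at (8,-1.5) {$d'$};
\path[->] (R2) edge (Ra) edge (Rb) edge (Rz) (Ra) edge (R1) (Rb) edge (R1) (Rz) edge (R1)
 (R1) edge (Rd) edge (Re) edge (R2) (Rd) edge (R2) (Re) edge (R2);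
\end{tikzpicture}
\caption{The rank $7$ counterexample. Left: the initial quiver $Q_0$. Right: the quiver after mutating at $1,2,a,a',d,d',1,2,0$, in which $1$ and $2$ are joined by a single arrow.}
\label{fig:quivers}
\end{figure}

\subsection{The idea of the counterexample}

Look again at Example~\ref{ex:A2}. The clusters at $s_1$ and $s_4$ are $(\alpha,x_2)$ and $(\gamma,x_1)$: the first arises from the initial cluster by exchanging $x_1$, the second by exchanging $x_2$ \emph{and interchanging the labels}. The second columns of the two $F$-matrices agree because $x_1$ and $x_2$ have the same $f$-vector $0$; only the first columns, $\mathbf{e}_1$ and $\mathbf{e}_2$, tell the two clusters apart. The same five-step periodicity is available at any seed with $b_{12}=1=-b_{21}$ (Section~\ref{sec:pentagon}). So it suffices to find, far from $t_0$, such a seed in which the variables labeled $1$ and $2$ have equal $f$-vectors and their two exchange partners have equal $f$-vectors as well. Section~\ref{sec:counter} constructs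 it, using the recursion for $f$-vectors of Section~\ref{sec:rec}. Theorems~\ref{thm:ext} and \ref{thm:acyclic} are proved in Sections~\ref{sec:ext} and \ref{sec:acyclic}.

\section{A recursion for $f$-vectors}\label{sec:rec}

$F$-polynomials grow quickly, but their degrees obey a piecewise linear recursion that can be followed by hand. It involves the coefficients of the principal pattern, which are Laurent monomials $y_{k;t}=\mathbf{y}^{\mathbf{c}_{k;t}}$; the exponents $\mathbf{c}_{k;t}\in\mathbb{Z}^n$ are the \emph{$c$-vectors}. For an edge $t\overset{k}{-}t'$ we drop the index $t$ and mark the data at $t'$ with a prime.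

\begin{lemma}\label{lem:rec}
At $t_0$ we have $\mathbf{c}_j=\mathbf{e}_j$, $F_j=1$ and $\mathbf{f}_j=0$. Under mutation in direction $k$,
\begin{align}
\mathbf{c}_k'&=-\mathbf{c}_k,\qquad \mathbf{c}_j'=\mathbf{c}_j+[b_{kj}]_+\mathbf{c}_k-b_{kj}\min(\mathbf{c}_k,0)\quad (j\ne k),\label{eq:crec}\\
F_k'F_k&=\mathbf{y}^{[\mathbf{c}_k]_+}\prod_jF_j^{[b_{jk}]_+}+\mathbf{y}^{[-\mathbf{c}_k]_+}\prod_jF_j^{[-b_{jk}]_+},\label{eq:Frec}\\
\mathbf{f}_k'&=-\mathbf{f}_k+\max\Bigl([\mathbf{c}_k]_++\sum_j[b_{jk}]_+\mathbf{f}_j,\ \ [-\mathbf{c}_k]_++\sum_j[-b_{jk}]_+\mathbf{f}_j\Bigr),\label{eq:frec}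
\end{align}
and $F_j'=F_j$, $\mathbf{f}_j'=\mathbf{f}_j$ for $j\ne k$.
\end{lemma}

\begin{proof}
In the tropical semifield $\mathbf{y}^{\mathbf{c}_k}\oplus 1=\mathbf{y}^{\min(\mathbf{c}_k,0)}$, so \eqref{eq:crec} is \eqref{eq:muty}. The coefficients of the two terms of \eqref{eq:mutx} are $\mathbf{y}^{\mathbf{c}_k-\min(\mathbf{c}_k,0)}=\mathbf{y}^{[\mathbf{c}_k]_+}$ and $\mathbf{y}^{-\min(\mathbf{c}_k,0)}=\mathbf{y}^{[-\mathbf{c}_k]_+}$. By induction every cluster variable is therefore a quotient of nonzero polynomials in the $x_i,y_i$ with nonnegative coefficients; we may set all $x_i=1$, which gives \eqref{eq:Frec}.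

To pass to degrees we must exclude cancellation in the sum. Call a rational function of $\mathbf{y}$ \emph{positive} if it is a quotient $P/R$ of nonzero polynomials with nonnegative coefficients, and put $\deg_{y_i}(P/R)=\deg_{y_i}P-\deg_{y_i}R$. All $F_j$ are positive, and $\deg_{y_i}$ is additive on products. If $G=P/R$ and $H=P'/R'$ are positive, then $G+H=(PR'+P'R)/(RR')$, and the leading coefficients in $y_i$ of $PR'$ and $P'R$ cannot cancel. Hence $\deg_{y_i}(G+H)=\max(\deg_{y_i}G,\deg_{y_i}H)$, and \eqref{eq:frec} follows from \eqref{eq:Frec}.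
\end{proof}

\section{The pentagon and a criterion for failure}\label{sec:pentagon}

In this section $\Sigma_t$ is a seed of an arbitrary cluster pattern, $x_j$ stands for $x_{j;t}$, and $x_k^*$ is the new cluster variable of $\mu_k(\Sigma_t)$. We first note that an exchange really removes a variable.

\begin{lemma}\label{lem:gone}
The variable $x_k$ does not belong to $\{x_k^*\}\cup\{x_j: j\ne k\}$.
\end{lemma}

\begin{proof}
The $x_j$ are algebraically independent, so $x_k\ne x_j$ for $j\ne k$. If $x_k=x_k^*$, then by \eqref{eq:mutx} and $b_{kk}=0$ the element $x_k^2$ is a rational function over $\mathbb{Q}\mathbb{P}$ of the $x_j$ with $j\ne k$, which contradicts independence.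
\end{proof}

The next lemma extends the periodicity of Example~\ref{ex:A2} to arbitrary rank and coefficients. The new point is that the variables $x_j$ with $j\ne 1,2$ enter the exchange relations, with exponents that change at each step.

\begin{lemma}[Pentagon]\label{lem:pentagon}
Suppose $b_{12}=1=-b_{21}$ at $t$, and let $t\overset{1}{-}s_1\overset{2}{-}s_2\overset{1}{-}s_3\overset{2}{-}s_4$. Then $x_{1;s_4}=x_2^*$, $x_{2;s_4}=x_1$, and $x_{j;s_4}=x_j$ for $j\ne 1,2$.
\end{lemma}

\begin{proof}
Only the first two equalities need proof. For any seed put $\hat y_k=y_k\prod_jx_j^{b_{jk}}\in\mathcal{F}$. Factoring the second term out of \eqref{eq:mutx} gives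
\begin{equation}\label{eq:hat}
x_k'=x_k^{-1}\prod_jx_j^{[-b_{jk}]_+}\cdot\frac{1+\hat y_k}{1\oplus y_k},
\end{equation}
and the $\hat y_k$ mutate by the rule \eqref{eq:muty} with $+$ in place of $\oplus$ \cite[Prop.~3.9]{FZ4}. This splits the computation in two: the fractions in \eqref{eq:hat} are governed by a recursion in rank $2$, and the other variables contribute only monomials.

At $t$ let $u=y_1$, $v=y_2$, $U=\hat y_1$, $V=\hat y_2$. For $j\ne 1,2$ let $r=b_{j1}$, $s=b_{j2}$, $\rho=[r]_+$, $\sigma=[-s]_+$, $m=[s+\rho]_+$. These numbers depend on $j$, and for an expression $\varphi$ in them we write $X^{\varphi}=\prod_{j\ne1,2}x_j^{\varphi}$. We use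
\begin{equation}\label{eq:ids}
\begin{aligned}
[m-r]_+&=[s]_++[-r]_+, & [r-m]_+&=\min(\rho,\sigma),\\
[-s-\rho]_+&=[\sigma-\rho]_+, & [r-\sigma]_+&=[\rho-\sigma]_+ .
\end{aligned}
\end{equation}
For the first line: if $r<0$, then $\rho=0$ and $m-r=[s]_+-r>0$; if $r\ge 0$, then $m-r=\max(s,-r)$, so $[m-r]_+=[s]_+$ and $[r-m]_+=[\min(-s,r)]_+=\min(\sigma,\rho)$. The second line is the identity $[x-c]_+=[[x]_+-c]_+$ for $c\ge0$.

The entry $b_{12}$ changes sign at each step. So at each of the four mutations, if $k$ is the mutated label and $l$ the other element of $\{1,2\}$, then $b_{kl}=1=-b_{lk}$, and \eqref{eq:mutB}, \eqref{eq:muty} read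
\[
b'_{jk}=-b_{jk},\qquad b'_{jl}=b_{jl}+[b_{jk}]_+,\qquad y'_k=y_k^{-1},\qquad y_l'=y_l\,\frac{y_k}{1\oplus y_k}.
\]
This yields the following table; in its last row $b_{j2}=-s-\rho+[m-r]_+=\sigma-r$ by \eqref{eq:ids}.
\[
\begin{array}{c|c|cc|cc}
\text{seed} & k & b_{j1} & b_{j2} & y_k & 1\oplus y_k\\ \hline
t & 1 & r & s & u & 1\oplus u\\[4pt]
s_1 & 2 & -r & s+\rho & \dfrac{uv}{1\oplus u} & \dfrac{1\oplus u\oplus uv}{1\oplus u}\\[10pt]
s_2 & 1 & m-r & -s-\rho & \dfrac1u\cdot\dfrac{uv}{1\oplus u\oplus uv} & \dfrac{(1\oplus u)(1\oplus v)}{1\oplus u\oplus uv}\\[10pt]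
s_3 & 2 & r-m & \sigma-r & \dfrac{1\oplus u}{uv}\cdot\dfrac{v}{(1\oplus u)(1\oplus v)} & \dfrac{1\oplus u\oplus uv}{u(1\oplus v)}
\end{array}
\]
The last two columns hold for $\hat y_k$ with $U,V,+$ in place of $u,v,\oplus$. With
\[
R_1=\frac{1+U}{1\oplus u},\qquad R_2=\frac{1+V}{1\oplus v},\qquad R_{12}=\frac{1+U+UV}{1\oplus u\oplus uv},
\]
the fraction in \eqref{eq:hat} equals $R_1$, $R_{12}/R_1$, $R_1R_2/R_{12}$ and $(u/U)R_{12}/R_2$ at the four steps. Let $z_1=x_{1;s_1}$, $z_2=x_{2;s_2}$, $z_3=x_{1;s_3}=x_{1;s_4}$, $z_4=x_{2;s_4}$ be the new variables. Since $b_{lk}=-1$, the variable labeled $l$ appears in \eqref{eq:hat} to the first power, and by \eqref{eq:ids}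
\begin{align*}
z_1&=x_1^{-1}x_2\,X^{[-r]_+}R_1,\\
z_2&=x_2^{-1}z_1\,X^{[\sigma-\rho]_+}R_{12}/R_1=x_1^{-1}X^{[-r]_++[\sigma-\rho]_+}R_{12},\\
z_3&=z_1^{-1}z_2\,X^{\min(\rho,\sigma)}R_1R_2/R_{12}=x_2^{-1}X^{[\sigma-\rho]_++\min(\rho,\sigma)}R_2=x_2^{-1}X^{\sigma}R_2,\\
z_4&=z_2^{-1}z_3\,X^{[\rho-\sigma]_+}(u/U)R_{12}/R_2=x_1x_2^{-1}(u/U)\,X^{-[-r]_+-[\sigma-\rho]_++\sigma+[\rho-\sigma]_+}.
\end{align*}
Formula \eqref{eq:hat} for $k=2$ at $t$, where $[-b_{12}]_+=0$, gives $x_2^*=x_2^{-1}X^{\sigma}R_2=z_3$. In $z_4$ we have $[\rho-\sigma]_+-[\sigma-\rho]_+=\rho-\sigma$, so the exponent of $X$ is $\rho-[-r]_+=r$. Finally $U=u\,x_2^{-1}X^{r}$, whence $z_4=x_1$.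
\end{proof}

Let $\mathbf{f}_k^*$ denote the $f$-vector of $x_k^*$, that is, $\mathbf{f}_{k;t'}$ for $t\overset{k}{-}t'$.

\begin{proposition}\label{prop:criterion}
Let $B$ be skew-symmetrizable and let $t$ be a vertex at which
\[
b_{12}=1=-b_{21},\qquad \mathbf{f}_{1;t}=\mathbf{f}_{2;t},\qquad \mathbf{f}_1^*=\mathbf{f}_2^* .
\]
Let $t\overset{1}{-}s_1\overset{2}{-}s_2\overset{1}{-}s_3\overset{2}{-}s_4$. Then $F_{s_1}^{B;t_0}=F_{s_4}^{B;t_0}$, and for every choice of coefficients $\mathbf{x}_{s_1}$ and $\mathbf{x}_{s_4}$ are different non-labeled clusters.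
\end{proposition}

\begin{proof}
For any coefficients the entries labeled $1,2$ are $(x_1^*,x_2)$ at $s_1$ and, by Lemma~\ref{lem:pentagon}, $(x_2^*,x_1)$ at $s_4$; the other entries are those of $\mathbf{x}_t$. For principal coefficients this says that columns $1,2$ of the $F$-matrix are $(\mathbf{f}_1^*,\mathbf{f}_{2;t})$ at $s_1$ and $(\mathbf{f}_2^*,\mathbf{f}_{1;t})$ at $s_4$, and that the other columns agree. So the $F$-matrices are equal. The variable $x_2$ lies in $\mathbf{x}_{s_1}$, while $\mathbf{x}_{s_4}$ is the set $\{x_2^*\}\cup\{x_j:j\ne2\}$, which does not contain $x_2$ by Lemma~\ref{lem:gone}.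
\end{proof}

The hypothesis on $b_{12}$ is what moves $x_2^*$ to the label $1$, so that the two matrices agree column by column and not merely up to a permutation. If instead $b_{12}=0$, then $\mu_2$ changes neither column $1$ of the exchange matrix, nor $y_1$, nor any variable in the exchange relation at $1$, and the same holds with $1$ and $2$ interchanged; mutations at $1$ and $2$ then never interchange the labels.

\section{The counterexamples}\label{sec:counter}

\subsection{Mutation of weighted quivers}

All exchange matrices in this section have the form $B(Q)$ of \eqref{eq:BQ}. For $i,j\ne k$ the correction term in \eqref{eq:mutB} equals $[b_{ik}]_+[b_{kj}]_+-[-b_{ik}]_+[-b_{kj}]_+$, and for $B(Q)$ this is $p_iq_j\cdot p_kq_k\bigl([\beta_{ik}]_+[\beta_{kj}]_+-[\beta_{jk}]_+[\beta_{ki}]_+\bigr)$. Hence $\mu_kB(Q)=B(Q')$, where $Q'$ is obtained as follows: for each path $i\to k\to j$ add $p_kq_k$ arrows $i\to j$; reverse the arrows at $k$; cancel opposite arrows in pairs. Formula \eqref{eq:frec} becomes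
\begin{equation}\label{eq:fq}
\mathbf{f}_k'=-\mathbf{f}_k+\max\Bigl([\mathbf{c}_k]_++q_k\sum_{j\to k}p_j\mathbf{f}_j,\ \ [-\mathbf{c}_k]_++q_k\sum_{k\to j}p_j\mathbf{f}_j\Bigr),
\end{equation}
with sums over the arrows entering and leaving $k$. If $\mathbf{c}_k\ge0$, then \eqref{eq:crec} says:
\begin{equation}\label{eq:cq}
\mathbf{c}_k \text{ changes sign, and each arrow } k\to j \text{ adds } p_kq_j\mathbf{c}_k \text{ to } \mathbf{c}_j .
\end{equation}

\subsection{Two variables of one cluster with the same $f$-vector}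

The condition $\mathbf{f}_{1;t}=\mathbf{f}_{2;t}$ with nonzero vectors can already be met in rank $4$.

\begin{example}\label{ex:cycle}
Omit the label $0$ and take $A=\{a\}$, $D=\{d\}$ with $(p,q)=(2,1)$. The quiver is the cycle $1\to a\to 2\to d\to1$. Mutate at $1$ and then at $2$. The path $d\to1\to a$ creates an arrow $d\to a$ and the path $a\to2\to d$ cancels it, so we obtain the opposite cycle, with $F_1=1+y_1$, $F_2=1+y_2$, $\mathbf{c}_1=-\mathbf{e}_1$, $\mathbf{c}_2=-\mathbf{e}_2$, $\mathbf{c}_a=\mathbf{e}_a+\mathbf{e}_1$, $\mathbf{c}_d=\mathbf{e}_d+\mathbf{e}_2$. Mutate at $a$ and then at $d$. Two arrows $2\to1$ are created and canceled, the original cycle returns, and by \eqref{eq:Frec} and \eqref{eq:cq}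
\[
F_a=y_1y_aF_2+F_1,\qquad F_d=y_2y_dF_1+F_2,\qquad \mathbf{c}_1=\mathbf{e}_1+2\mathbf{e}_a,\qquad \mathbf{c}_2=\mathbf{e}_2+2\mathbf{e}_d .
\]
Mutate again at $1$ and at $2$:
\[
F_1'=\frac{y_1y_a^2F_d^2+F_a^2}{1+y_1},\qquad F_2'=\frac{y_2y_d^2F_a^2+F_d^2}{1+y_2}.
\]
In the order $y_1,y_2,y_a,y_d$ the degrees of $F_a$ and $F_d$ are $(1,1,1,0)$ and $(1,1,0,1)$, so the numerators have degrees $(3,2,2,2)$ and $(2,3,2,2)$, and both $F_1'$ and $F_2'$ have degrees $(2,2,2,2)$. The polynomials differ: at $y_2=y_a=0$ they become $1+y_1$ and $1$.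
\end{example}

The seed reached in Example~\ref{ex:cycle} violates the other two hypotheses of Proposition~\ref{prop:criterion}. There is no arrow between $1$ and $2$, and for that reason mutating at $1$ or at $2$ simply brings back $F_1$ or $F_2$, so $\mathbf{f}_1^*=\mathbf{e}_1\ne\mathbf{e}_2=\mathbf{f}_2^*$. The extra label $0$ repairs both defects with one mutation. It is attached so that at this stage there is a path $1\to0\to2$. Mutating at $0$ creates the arrow $1\to 2$, and it leaves a path $2\to0\to1$ parallel to the paths $2\to a\to1$. One and the same monomial $x_0\prod_ax_a^{p_a}$ then occurs in the exchange relations at $1$ and at $2$, and its degree is large enough to win both maxima in \eqref{eq:fq}.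

\subsection{Proof of Theorem~\ref{thm:main}}

We follow the seven steps $1,2,(A),(D),1,2,0$; let $Q_i$ be the quiver after step $i$. Put
\[
\mathbf{e}_{12}=\mathbf{e}_1+\mathbf{e}_2,\qquad \mathbf{p}_A=\sum_{a\in A}p_a\mathbf{e}_a,\qquad \mathbf{p}_D=\sum_{d\in D}p_d\mathbf{e}_d .
\]
In the table below $a$ ranges over $A$ and $d$ over $D$. No arrow inside $A$ or inside $D$ ever appears, so in step $3$ the mutation at one label of $A$ changes neither the arrows at the other label nor its $c$-vector, and the order is irrelevant; the same holds for $D$ in step $4$.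
\[
\begin{array}{c|c|l|l}
i & \text{at} & \text{effect of the paths} & Q_i\\ \hline
0 & & & 1\to a\to2,\ \ 2\to d\to1,\ \ 1\to0\to2\\
1 & 1 & \text{add } d\to a,\ d\to0 & a\to1\to d,\ \ a\to2\to d,\ \ 0\to1,\ \ 0\to2,\ \ d\to a,\ \ d\to 0\\
2 & 2 & \text{cancel } d\to a,\ d\to0 & 2\to a\to1,\ \ 1\to d\to2,\ \ 2\to0\to1\\
3 & A & \text{add } 2\rightrightarrows1 & 1\to a\to2,\ \ 1\to d\to2,\ \ 2\to0\to1,\ \ 2\rightrightarrows1\\
4 & D & \text{cancel } 2\rightrightarrows1 & 1\to a\to2,\ \ 2\to d\to1,\ \ 2\to0\to1\\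
5 & 1 & \text{add } d\to a,\ 0\to a & a\to1\to d,\ \ a\to2\to d,\ \ 1\to0,\ \ 2\to0,\ \ d\to a,\ \ 0\to a\\
6 & 2 & \text{cancel } d\to a,\ 0\to a & 2\to a\to1,\ \ 1\to d\to2,\ \ 1\to0\to2\\
7 & 0 & \text{add } 1\to2 & 2\to a\to1,\ \ 1\to d\to2,\ \ 2\to0\to1,\ \ 1\to2
\end{array}
\]
In step $3$ the paths $2\to a\to1$ add $\sum_ap_aq_a=2$ arrows, and in step $4$ the paths $1\to d\to 2$ add $\sum_dp_dq_d=2$ opposite arrows; this is the first use of \eqref{eq:two}.

Now the vectors. In each step the $c$-vector of the mutated label is nonnegative, so \eqref{eq:cq} applies. The vectors $\mathbf{c}_a$ and $\mathbf{c}_d$ are not needed after steps $3$ and $4$ and are not followed further; any other vector that is not mentioned in a step is unchanged by it.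

\emph{Step 1} (at $1$, in $Q_0$; $\mathbf{c}_1=\mathbf{e}_1$). All $f$-vectors vanish, so $\mathbf{f}_1=\mathbf{e}_1$. The arrows $1\to a$, $1\to0$ give $\mathbf{c}_a=\mathbf{e}_a+q_a\mathbf{e}_1$ and $\mathbf{c}_0=\mathbf{e}_0+\mathbf{e}_1$; and $\mathbf{c}_1=-\mathbf{e}_1$.

\emph{Step 2} (at $2$, in $Q_1$; $\mathbf{c}_2=\mathbf{e}_2$). The neighbors $a,d,0$ of $2$ have zero $f$-vectors, so $\mathbf{f}_2=\mathbf{e}_2$. The arrows leaving $2$ are $2\to d$, so $\mathbf{c}_d=\mathbf{e}_d+q_d\mathbf{e}_2$; and $\mathbf{c}_2=-\mathbf{e}_2$.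

\emph{Step 3} (at each $a$, with $2\to a\to1$; $\mathbf{c}_a=\mathbf{e}_a+q_a\mathbf{e}_1$). Here $\mathbf{f}_a=\max(\mathbf{c}_a+q_a\mathbf{e}_2,\ q_a\mathbf{e}_1)=\mathbf{e}_a+q_a\mathbf{e}_{12}$, and by \eqref{eq:two} $\mathbf{c}_1=-\mathbf{e}_1+\sum_ap_a(\mathbf{e}_a+q_a\mathbf{e}_1)=\mathbf{e}_1+\mathbf{p}_A$.

\emph{Step 4} (at each $d$, with $1\to d\to2$; $\mathbf{c}_d=\mathbf{e}_d+q_d\mathbf{e}_2$). Here $\mathbf{f}_d=\max(\mathbf{c}_d+q_d\mathbf{e}_1,\ q_d\mathbf{e}_2)=\mathbf{e}_d+q_d\mathbf{e}_{12}$, and $\mathbf{c}_2=-\mathbf{e}_2+\sum_dp_d(\mathbf{e}_d+q_d\mathbf{e}_2)=\mathbf{e}_2+\mathbf{p}_D$.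

The vectors $\mathbf{f}_a,\mathbf{f}_d$ do not change any more, and \eqref{eq:two} gives
\begin{equation}\label{eq:sums}
\sum_ap_a\mathbf{f}_a=\mathbf{p}_A+2\mathbf{e}_{12},\qquad \sum_dp_d\mathbf{f}_d=\mathbf{p}_D+2\mathbf{e}_{12}.
\end{equation}

\emph{Step 5} (at $1$, in $Q_4$; $\mathbf{c}_1=\mathbf{e}_1+\mathbf{p}_A$). The arrows are $d\to1$, $0\to1$, $1\to a$, and $\mathbf{f}_0=0$. So
\[
\mathbf{f}_1=-\mathbf{e}_1+\max\bigl(\mathbf{e}_1+\mathbf{p}_A+\mathbf{p}_D+2\mathbf{e}_{12},\ \mathbf{p}_A+2\mathbf{e}_{12}\bigr)=2\mathbf{e}_{12}+\mathbf{p}_A+\mathbf{p}_D,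
\]
and $\mathbf{c}_1=-(\mathbf{e}_1+\mathbf{p}_A)$.

\emph{Step 6} (at $2$, in $Q_5$; $\mathbf{c}_2=\mathbf{e}_2+\mathbf{p}_D$). The arrows are $a\to2$, $2\to d$, $2\to0$. So
\[
\mathbf{f}_2=-\mathbf{e}_2+\max\bigl(\mathbf{e}_2+\mathbf{p}_D+\mathbf{p}_A+2\mathbf{e}_{12},\ \mathbf{p}_D+2\mathbf{e}_{12}\bigr)=2\mathbf{e}_{12}+\mathbf{p}_A+\mathbf{p}_D,
\]
$\mathbf{c}_0=(\mathbf{e}_0+\mathbf{e}_1)+(\mathbf{e}_2+\mathbf{p}_D)=\mathbf{e}_0+\mathbf{e}_{12}+\mathbf{p}_D$, and $\mathbf{c}_2=-(\mathbf{e}_2+\mathbf{p}_D)$.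

\emph{Step 7} (at $0$, with $1\to0\to2$; $\mathbf{c}_0=\mathbf{e}_0+\mathbf{e}_{12}+\mathbf{p}_D$). Since $\mathbf{f}_1=\mathbf{f}_2$,
\[
\mathbf{f}_0=\max(\mathbf{c}_0+\mathbf{f}_1,\ \mathbf{f}_2)=\mathbf{e}_0+3\mathbf{e}_{12}+\mathbf{p}_A+2\mathbf{p}_D,
\]
and the arrow $0\to2$ gives $\mathbf{c}_2=-(\mathbf{e}_2+\mathbf{p}_D)+(\mathbf{e}_0+\mathbf{e}_{12}+\mathbf{p}_D)=\mathbf{e}_0+\mathbf{e}_1$.

We have arrived at $t$. The quiver $Q_7$ (Figure~\ref{fig:quivers}, right) has a single arrow $1\to2$, so $b_{12}=1=-b_{21}$, and $\mathbf{f}_1=\mathbf{f}_2$. It remains to compare $\mathbf{f}_1^*$ and $\mathbf{f}_2^*$. The arrows at $1$ are $a\to1$, $0\to1$, $1\to d$, $1\to2$, and $\mathbf{c}_1=-(\mathbf{e}_1+\mathbf{p}_A)$; the arrows at $2$ are $d\to2$, $1\to2$, $2\to a$, $2\to0$, and $\mathbf{c}_2=\mathbf{e}_0+\mathbf{e}_1$. So \eqref{eq:Frec} reads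
\[
F_1F_1^*=F_0\prod_aF_a^{p_a}+\mathbf{y}^{\mathbf{e}_1+\mathbf{p}_A}F_2\prod_dF_d^{p_d},\qquad
F_2F_2^*=\mathbf{y}^{\mathbf{e}_0+\mathbf{e}_1}F_1\prod_dF_d^{p_d}+F_0\prod_aF_a^{p_a}.
\]
By \eqref{eq:sums} the common term has degree vector
\[
\mathbf{m}=\mathbf{f}_0+\mathbf{p}_A+2\mathbf{e}_{12}=\mathbf{e}_0+5\mathbf{e}_{12}+2\mathbf{p}_A+2\mathbf{p}_D,
\]
and the other two terms have degree vectors
\begin{align*}
(\mathbf{e}_1+\mathbf{p}_A)+\mathbf{f}_2+(\mathbf{p}_D+2\mathbf{e}_{12})&=\mathbf{e}_1+4\mathbf{e}_{12}+2\mathbf{p}_A+2\mathbf{p}_D=\mathbf{m}-\mathbf{e}_0-\mathbf{e}_2,\\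
(\mathbf{e}_0+\mathbf{e}_1)+\mathbf{f}_1+(\mathbf{p}_D+2\mathbf{e}_{12})&=\mathbf{e}_0+\mathbf{e}_1+4\mathbf{e}_{12}+\mathbf{p}_A+2\mathbf{p}_D=\mathbf{m}-\mathbf{e}_2-\mathbf{p}_A .
\end{align*}
Both are $\le\mathbf{m}$, so both maxima in \eqref{eq:fq} equal $\mathbf{m}$, and
\[
\mathbf{f}_1^*=\mathbf{m}-\mathbf{f}_1=\mathbf{m}-\mathbf{f}_2=\mathbf{f}_2^*=\mathbf{e}_0+3\mathbf{e}_{12}+\mathbf{p}_A+\mathbf{p}_D .
\]
Proposition~\ref{prop:criterion} now gives Theorem~\ref{thm:main}. The columns of the common $F$-matrix are $\mathbf{f}_1^*$, $\mathbf{f}_2$, $\mathbf{f}_a$, $\mathbf{f}_d$, $\mathbf{f}_0$ as computed above; with $\mathbf{p}_A=\mathbf{e}_a+\mathbf{e}_{a'}$, $\mathbf{p}_D=\mathbf{e}_d+\mathbf{e}_{d'}$ in rank $7$ and $\mathbf{p}_A=2\mathbf{e}_a$, $\mathbf{p}_D=2\mathbf{e}_d$ in rank $5$ they give \eqref{eq:matrices}. \qed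

\begin{remark}\label{rem:two}
The value $2$ in \eqref{eq:two} is forced within this construction. If both sums equal $w\ge1$, the arrows $2\to1$ still cancel in step $4$, but $\mathbf{c}_1=(w-1)\mathbf{e}_1+\mathbf{p}_A$ and $\mathbf{c}_2=(w-1)\mathbf{e}_2+\mathbf{p}_D$. Steps $5$ and $6$ then give $\mathbf{f}_i=(w-2)\mathbf{e}_i+w\mathbf{e}_{12}+\mathbf{p}_A+\mathbf{p}_D$ for $i=1,2$, and these vectors agree only for $w=2$.
\end{remark}

\section{Higher rank and many clusters}\label{sec:ext}

A counterexample survives when it is embedded in a larger matrix, because labels at which one never mutates are invisible to the $F$-matrix. A \emph{word} is a finite sequence of labels; it determines the vertex reached from $t_0$ by following the edges with these labels.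

\begin{lemma}\label{lem:extension}
Let $\tilde B$ be a skew-symmetrizable matrix with label set $\tilde I$, let $I\subseteq\tilde I$, and let $B$ be the principal submatrix on $I$. Let $w$ be a word in $I$, leading to $t$ in the pattern of $B$ and to $\tilde t$ in the pattern of $\tilde B$. Then $B_t$ is the principal submatrix of $\tilde B_{\tilde t}$ on $I$, and the $F$-matrix of $\tilde B$ at $\tilde t$ is the $F$-matrix of $B$ at $t$ extended by zero rows and columns.
\end{lemma}

\begin{proof}
We prove by induction on the length of $w$ that the $I\times I$ block of $\tilde B_{\tilde t}$ is $B_t$, that for labels in $I$ the $c$- and $f$-vectors at $\tilde t$ are those at $t$ extended by zeros, and that $\mathbf{f}_j=0$ for $j\notin I$. This holds at $t_0$. Mutate at $k\in I$. For $i,j\in I$ the rule \eqref{eq:mutB} involves only $b_{ij},b_{ik},b_{kj}$, and \eqref{eq:crec} only $\mathbf{c}_j,\mathbf{c}_k,b_{kj}$. In \eqref{eq:frec} the labels $j\notin I$ contribute $0$, and their $f$-vectors are unchanged.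
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ext}]
Let $w$ be the word $1,2,(A),(D),1,2,0$, let $w'$ be $w$ followed by $1$, and let $w''$ be $w$ followed by $1,2,1,2$.

(a) Take $B=B(Q_0)$ of rank $5$, respectively the skew-symmetric one of rank $7$; both are indecomposable. Attach to the label $0$ a chain of new labels $0\to n_1\to n_2\to\cdots$, each arrow meaning a pair of entries $\pm1$. With $p=q=1$ at the new labels the enlarged matrix $\tilde B$ is of the form \eqref{eq:BQ}, so it is skew-symmetrizable, respectively skew-symmetric; it is indecomposable, and its rank can be any $n\ge5$, respectively $n\ge7$. Lemma~\ref{lem:extension}, applied to $w$ and to $w$ followed by $1$ or by $2$, shows that the three hypotheses of Proposition~\ref{prop:criterion} hold for $\tilde B$ at the vertex reached by $w$.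

(b) Take $N$ copies of the rank $7$ quiver $Q_0$, with label sets $I_1,\dots,I_N$, and one more label $\infty$ with an arrow to the label $0$ of each copy. The matrix $B$ of this quiver is skew-symmetric and indecomposable of rank $7N+1$. We never mutate at $\infty$, and we first show that the copies evolve independently. Let the \emph{$r$-part} of a seed consist of the $x_j$ and $y_j$ with $j\in I_r$ and the $b_{ij}$ with $i,j\in I_r\cup\{\infty\}$. Suppose that all entries between different copies vanish, as they do at $t_0$, and mutate at $k\in I_r$. By \eqref{eq:mutB}--\eqref{eq:mutx} an entry $b_{ij}$ changes only if it is nonzero with $k\in\{i,j\}$ or if $b_{ik}b_{kj}\neq0$; a coefficient $y_j$ changes only if $j=k$ or $b_{kj}\ne0$; and only $x_k$ changes among the variables. Hence the entries between different copies stay zero, the $r'$-parts with $r'\ne r$ are unchanged, and the new $r$-part is computed from the old $r$-part and $x_\infty$, which never changes. Consequently, for a word in $I_1\cup\dots\cup I_N$,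 the $r$-part of the seed reached depends only on the subword of labels in $I_r$.

Let $w_r,w'_r,w''_r$ be the copies of $w,w',w''$ in $I_r$. For each of the $2^N$ choices $\varepsilon=(\varepsilon_1,\dots,\varepsilon_N)$ with $\varepsilon_r\in\{w_r',w_r''\}$ let $t_\varepsilon$ be the vertex reached by the concatenated word. By independence in the principal pattern, the columns of the $F$-matrix at $t_\varepsilon$ with labels in $I_r$ are those at the vertex reached by $\varepsilon_r$ alone. By Lemma~\ref{lem:extension} with $I=I_r$ and Theorem~\ref{thm:main} they are the same for $w_r'$ and $w_r''$. The column $\infty$ is zero. So all $t_\varepsilon$ have the same $F$-matrix.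

Fix any coefficients, and let $\varepsilon,\varepsilon'$ differ in copy $r$, say $\varepsilon_r=w_r'$ and $\varepsilon'_r=w''_r$. Let $z$ be the variable with the label $2$ of copy $r$ after the word $w_r$. The last letter of $w'_r$ does not change it, so $z\in\mathbf{x}_{t_\varepsilon}$. Let $\Sigma$ be the seed reached by the words $\varepsilon'_{r'}$ for $r'\ne r$ followed by $w_r$. It has $z$ at the label $2$ of copy $r$ and $b_{12}=1=-b_{21}$ in that copy. Mutating $\Sigma$ at $1,2,1,2$ in copy $r$ produces the cluster $\mathbf{x}_{t_{\varepsilon'}}$, by independence. By Lemma~\ref{lem:pentagon} this is, as a set, the cluster of $\Sigma$ with $z$ replaced by its exchange partner, and it does not contain $z$ by Lemma~\ref{lem:gone}. So the $2^N$ non-labeled clusters are distinct.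
\end{proof}

\section{Acyclic quivers}\label{sec:acyclic}

Let $B$ be skew-symmetric with acyclic quiver. To match the orientation convention of \cite{DWZ2}, in this section $Q$ is the quiver with $[b_{ij}]_+$ arrows from $j$ to $i$; it is acyclic as well. The plan is to realize $f$-vectors as dimension vectors of representations of $Q$ that are determined by their dimension vectors.

\subsection{Rigid representations}

A representation $M$ of $Q$ consists of finite-dimensional complex vector spaces $M_i$ and a linear map $M_i\to M_j$ for each arrow $i\to j$; its dimension vector is $\underline{\dim}M=(\dim M_i)$. For representations $M,N$ there is the standard exact sequence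
\[
0\to\mathrm{Hom}(M,N)\to\bigoplus_i\mathrm{Hom}_{\mathbb{C}}(M_i,N_i)\to\bigoplus_{i\to j}\mathrm{Hom}_{\mathbb{C}}(M_i,N_j)\to\mathrm{Ext}^1(M,N)\to0 .
\]
With the Euler form $\langle\mathbf{d},\mathbf{d}'\rangle=\sum_id_id'_i-\sum_{i\to j}d_id'_j$ it gives
\begin{equation}\label{eq:euler}
\dim\mathrm{Hom}(M,N)-\dim\mathrm{Ext}^1(M,N)=\langle\underline{\dim}M,\underline{\dim}N\rangle .
\end{equation}
We call $M$ \emph{rigid} if $\mathrm{Ext}^1(M,M)=0$. Part (ii) of the next lemma contains the bound (Bongartz; Happel--Ringel) that a rigid representation of a quiver with $m$ vertices has at most $m$ non-isomorphic indecomposable summands.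

\begin{lemma}\label{lem:rigid}
\begin{enumerate}
\item[(i)] Rigid representations with the same dimension vector are isomorphic.
\item[(ii)] If $T_1,\dots,T_r$ are pairwise non-isomorphic indecomposable representations with $\mathrm{Ext}^1(T_i,T_j)=0$ for all $i,j$, then their dimension vectors are linearly independent.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Representations of dimension vector $\mathbf{d}$ are the points of the affine space $\mathrm{rep}(Q,\mathbf{d})=\bigoplus_{i\to j}\mathrm{Hom}_{\mathbb{C}}(\mathbb{C}^{d_i},\mathbb{C}^{d_j})$, and isomorphism classes are the orbits of $G=\prod_iGL_{d_i}$. The stabilizer of $M$ is $\mathrm{Aut}(M)$, which is open in $\mathrm{End}(M)$. By \eqref{eq:euler} the orbit of $M$ has dimension $\dim G-\dim\mathrm{End}(M)=\dim\mathrm{rep}(Q,\mathbf{d})-\dim\mathrm{Ext}^1(M,M)$. Orbits are locally closed and $\mathrm{rep}(Q,\mathbf{d})$ is irreducible, so the orbit of a rigid $M$ is open, and two nonempty open subsets intersect.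

(ii) A linear dependence can be written $\sum_ia_i\underline{\dim}T_i=\sum_ib_i\underline{\dim}T_i$ with integers $a_i,b_i\ge0$ and $(a_i)\ne(b_i)$. The representations $\bigoplus_iT_i^{a_i}$ and $\bigoplus_iT_i^{b_i}$ are rigid, hence isomorphic by (i). This contradicts the Krull--Schmidt theorem.
\end{proof}

\subsection{Cluster variables as decorated representations}

Initial cluster variables have $f$-vector $0$ and cannot be told apart by a representation alone; decorations take care of them. A \emph{decorated representation} is a pair $\mathcal{M}=(M,V)$ of a representation $M$ and a family $V=(V_i)$ of finite-dimensional vector spaces. Since $(M,V)=(M,0)\oplus(0,V)$, an indecomposable one is either $(M,0)$ with $M\ne0$ indecomposable, or a \emph{negative simple} $S_i^-=(0,V)$ with $\underline{\dim}V=\mathbf{e}_i$.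

Derksen, Weyman and Zelevinsky lift mutation to quivers with potentials and to their decorated representations. The theory applies to \emph{nondegenerate} potentials, those for which every sequence of mutations can be carried out. A potential is a combination of oriented cycles, and it is rigid if every cycle is cyclically equivalent to an element of its Jacobian ideal. On the acyclic quiver $Q$ the potential $W=0$ is rigid because there are no cycles, and rigid quivers with potential are nondegenerate \cite{DWZ1}. We use the following from \cite{DWZ2}. Mutate $(Q,0)$ along the path from $t_0$ to $t$, take the negative simples $S_1^-,\dots,S_n^-$ of the resulting quiver with potential, and mutate them back to $t_0$. This gives indecomposable decorated representations $\mathcal{M}_{j;t}=(M_{j;t},V_{j;t})$ of $Q$; mutation respects direct sums, so $\bigoplus_j\mathcal{M}_{j;t}$ is the mutation of $\bigoplus_jS_j^-$. To a decorated representation $\mathcal{M}$ one attaches the vector $\mathbf{g}_{\mathcal{M}}$ with entries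 $g_k=\dim\ker\gamma_k-\dim M_k+\dim V_k$, where $\gamma_k\colon\bigoplus_{k\to j}M_j\to\bigoplus_{i\to k}M_i$ is a linear map built from derivatives of the potential, and one defines
\[
E^{\mathrm{inj}}(\mathcal{M},\mathcal{N})=\dim\mathrm{Hom}(M,N)+\underline{\dim}M\cdot\mathbf{g}_{\mathcal{N}},\qquad E(\mathcal{M})=E^{\mathrm{inj}}(\mathcal{M},\mathcal{M}).
\]
The function $E^{\mathrm{inj}}$ is additive in each argument.
\begin{enumerate}
\item[(A)] \cite[Theorem~5.1]{DWZ2} $F_{j;t}=\sum_{\mathbf{e}}\chi(\mathrm{Gr}_{\mathbf{e}}(M_{j;t}))\,\mathbf{y}^{\mathbf{e}}$ and $\mathbf{g}_{j;t}=\mathbf{g}_{\mathcal{M}_{j;t}}$, where $\mathrm{Gr}_{\mathbf{e}}(M)$ is the variety of subrepresentations of dimension vector $\mathbf{e}$ and $\chi$ is the Euler characteristic.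
\item[(B)] \cite[Theorem~7.1]{DWZ2} $E$ is invariant under mutation.
\end{enumerate}
In Example~\ref{ex:A2} the quiver $Q$ is $2\to1$; the representation $\mathbb{C}\overset{1}{\to}\mathbb{C}$ has one subrepresentation for each of the dimension vectors $0,\mathbf{e}_1,\mathbf{e}_1+\mathbf{e}_2$, in agreement with the $F$-polynomial $1+y_1+y_1y_2$ of $\beta$.

\begin{lemma}\label{lem:dict}
Fix $t$, and let $J$ be the set of labels $j$ with $\mathbf{f}_{j;t}\ne0$.
\begin{enumerate}
\item[(i)] $\mathbf{f}_{j;t}=\underline{\dim}M_{j;t}$ for all $j$. For $j\in J$ we have $V_{j;t}=0$ and $M_{j;t}$ is indecomposable; for $j\notin J$ we have $\mathcal{M}_{j;t}=S^-_{i(j)}$ for some $i(j)$.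
\item[(ii)] $\mathrm{Ext}^1(M_{j;t},M_{l;t})=0$ for $j,l\in J$.
\item[(iii)] For $j\notin J$ the row $i(j)$ of $F_t^{B;t_0}$ is zero.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The variety $\mathrm{Gr}_{\mathbf{e}}(M)$ is empty unless $\mathbf{e}\le\underline{\dim}M$, and it is a point for $\mathbf{e}=\underline{\dim}M$. So (A) gives $\mathbf{f}_{j;t}=\underline{\dim}M_{j;t}$, and the rest is the description of indecomposables.

(ii), (iii) Since $W=0$, all $\gamma_k$ vanish for representations of $Q$. For $\mathcal{N}=(N,0)$ we get $g_k=\sum_{k\to j}\dim N_j-\dim N_k$, that is, $\underline{\dim}M\cdot\mathbf{g}_{\mathcal{N}}=-\langle\underline{\dim}M,\underline{\dim}N\rangle$, and $\mathbf{g}_{S_i^-}=\mathbf{e}_i$. With \eqref{eq:euler},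
\[
E^{\mathrm{inj}}((M,0),(N,0))=\dim\mathrm{Ext}^1(M,N),\qquad E^{\mathrm{inj}}((M,0),S_i^-)=\dim M_i,\qquad E^{\mathrm{inj}}(S_i^-,\mathcal{N})=0 .
\]
A sum of negative simples has $M=0$ and hence $E=0$, so (B) gives
\[
0=E\Bigl(\bigoplus_j\mathcal{M}_{j;t}\Bigr)=\sum_{j,l}E^{\mathrm{inj}}(\mathcal{M}_{j;t},\mathcal{M}_{l;t}).
\]
All terms are nonnegative, so all vanish. This is (ii), and it gives $\dim(M_{l;t})_{i(j)}=0$ for $l\in J$, $j\notin J$, which is (iii) by (i).
\end{proof}

\subsection{Proof of Theorem~\ref{thm:acyclic}}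

Let $F_t^{B;t_0}=F_s^{B;t_0}$, fix any coefficients, and let $J$ be the common set of labels of nonzero columns.

\emph{Nonzero columns.} For $j\in J$ the representations $M_{j;t}$ and $M_{j;s}$ are rigid with the same dimension vector by Lemma~\ref{lem:dict}, hence isomorphic by Lemma~\ref{lem:rigid}(i). By (A) the $F$-polynomials and $g$-vectors agree, and \eqref{eq:sep} gives $x_{j;t}=x_{j;s}$.

\emph{Zero columns.} For $j\notin J$, (A) gives $F_{j;t}=1$ and $\mathbf{g}_{j;t}=\mathbf{e}_{i(j)}$, so $x_{j;t}=x_{i(j)}$ by \eqref{eq:sep}. The zero column itself does not show which initial variable this is; we recover the set of these variables from the zero \emph{rows}. Let $Z$ be the set of indices of the zero rows of $F_t^{B;t_0}$, and let $k=n-|J|$. The entries of a cluster are distinct, so the $k$ indices $i(j)$ are distinct, and they lie in $Z$ by Lemma~\ref{lem:dict}(iii). Thus $k\le|Z|$. Conversely, the representations $M_{j;t}$ with $j\in J$ are pairwise non-isomorphic, since isomorphic ones would give equal cluster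 variables by (A) and \eqref{eq:sep}. By Lemmas~\ref{lem:dict} and \ref{lem:rigid}(ii) their $n-k$ dimension vectors are linearly independent, and they lie in the coordinate subspace of dimension $n-|Z|$ where the entries indexed by $Z$ vanish. Thus $n-k\le n-|Z|$. Hence $k=|Z|$ and $\{x_{j;t}:j\notin J\}=\{x_i:i\in Z\}$. The same holds for $s$ with the same set $Z$.

Therefore $\mathbf{x}_t$ and $\mathbf{x}_s$ coincide as sets. \qed

\begin{remark}
Acyclicity allows the potential $W=0$, so that the representations satisfy no relations: they fill the irreducible space $\mathrm{rep}(Q,\mathbf{d})$, and $E^{\mathrm{inj}}$ computes $\mathrm{Ext}^1$. The proof shows that the nonzero columns of every $F$-matrix are then linearly independent. This is the property that fails for the quiver $Q_0$ with its oriented cycles $1\to a\to2\to d\to1$: at the vertex $t$ of Theorem~\ref{thm:main} the columns $1$ and $2$ are equal and nonzero.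
\end{remark}

\begin{thebibliography}{9}

\bibitem{DWZ1} Derksen, Weyman and Zelevinsky, \emph{Quivers with potentials I}.

\bibitem{DWZ2} Derksen, Weyman and Zelevinsky, \emph{Quivers with potentials II}.

\bibitem{FZ4} Fomin and Zelevinsky, \emph{Cluster algebras IV}.

\bibitem{Gyoda} Yasuaki Gyoda, \emph{Relation between $f$-vectors and $d$-vectors in cluster algebras of finite type or rank 2}, arXiv:1904.00779 (2019).

\end{thebibliography}
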